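\title{Fermat threefolds and principal polarizations\\ in positive characteristic}

\begin{abstract}
Let $X$ be a smooth projective threefold whose Chow group of zero-cycles is supported, rationally, in dimension $0$. In characteristic $0$, the algebraic representative $\mathrm{Ab}^2X$ of codimension $2$ cycles carries a canonical principal polarization, which is minus the cup product on $H^3$. We show that this fails in every positive characteristic $p$. For $q=p^e\ge 4$, the Fermat threefold of degree $q+1$ satisfies the hypothesis, and the class on $\mathrm{Ab}^2X$ given by minus the cup product exists, but it has degree $p^{2r}$ with $r\ge\binom q4\geq 1$. The reason is crystalline. Classes in $H^3_{\rm crys}$ that come from $H^1$ of curves have Frobenius divisible by $p$, and on $H^3_{\rm crys}$ of these threefolds Frobenius is not divisible by $p$.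
\end{abstract}

\section{Introduction}

\subsection{The question}\label{ss:question}

Let $k$ be a field with algebraic closure $\overline k$, absolute Galois group $\Gamma_k$ and characteristic exponent $p$, and let $X$ be a smooth projective threefold over $k$. For a smooth projective complex threefold with $H^1=0$ and $H^{3,0}=0$, the cup product on $H^3$ modulo torsion is unimodular and, up to sign, it makes the intermediate Jacobian a principally polarized abelian variety. Over other fields there is no period lattice, but one can replace the intermediate Jacobian by an abelian variety defined through cycles and ask whether the polarization survives.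

A homomorphism $\phi:\mathrm{CH}^2(X_{\overline k})_{\rm alg}\to B(\overline k)$ to an abelian variety $B$, defined on algebraically trivial cycles, is \emph{regular} if, for every smooth connected variety $T$ over $\overline k$, every $t_0\in T(\overline k)$ and every $Z\in\mathrm{CH}^2(T\times X_{\overline k})$, the map $t\mapsto\phi(Z_t-Z_{t_0})$ is a morphism $T\to B$. The \emph{algebraic representative} (in the sense of Murre) is the universal regular homomorphism
\[
\phi^2_X:\mathrm{CH}^2(X_{\overline k})_{\rm alg}\to \mathrm{Ab}^2X_{\overline k}(\overline k):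
\]
every regular homomorphism is $h\phi^2_X$ for a unique homomorphism $h$ of abelian varieties. The abelian variety $\mathrm{Ab}^2X_{\overline k}$ descends to an abelian variety $\mathrm{Ab}^2X$ over $k$ such that $\phi_X^2$ is $\Gamma_k$-equivariant.

For a prime $\ell\ne p$, Bloch's $\ell$-adic Abel--Jacobi map
\[
\lambda^2:\mathrm{CH}^2(X_{\overline k})[\ell^\infty]\to H^3_{\rm et}(X_{\overline k},\mathbb Q_\ell/\mathbb Z_\ell(2)),
\]
restricted to algebraically trivial torsion cycles, factors through $\phi^2_X$. Taking Tate modules gives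
\[
T_\ell\lambda^2:T_\ell\,\mathrm{Ab}^2X_{\overline k}\to H^3_{\rm et}(X_{\overline k},\mathbb Z_\ell(2))/(\mathrm{torsion}).
\]
Finally, let $c_{1,\ell}:\mathrm{NS}(\mathrm{Ab}^2X_{\overline k})\to H^2_{\rm et}(\mathrm{Ab}^2X_{\overline k},\mathbb Z_\ell(1))=\mathrm{Hom}(\bigwedge^2T_\ell\,\mathrm{Ab}^2X_{\overline k},\mathbb Z_\ell(1))$ be the $\ell$-adic first Chern class.

\medskip
\noindent\textbf{Property (P).} There is a class $\theta\in\mathrm{NS}(\mathrm{Ab}^2X_{\overline k})$ such that:
\begin{enumerate}
\item[(i)] for every prime $\ell\ne p$, $c_{1,\ell}(\theta)$ is the opposite of the pull-back by $T_\ell\lambda^2$ of the pairing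
\[
\textstyle\bigwedge^2H^3_{\rm et}(X_{\overline k},\mathbb Z_\ell(2))\xrightarrow{\ \smile\ }H^6_{\rm et}(X_{\overline k},\mathbb Z_\ell(4))\xrightarrow{\ \deg\ }\mathbb Z_\ell(1);
\]
\item[(ii)] $\theta$ is a principal polarization.
\end{enumerate}
\medskip

Property (P) depends only on $X_{\overline k}$. A class $\theta$ as in (i) is unique and $\Gamma_k$-invariant. So when (P) holds, $(\mathrm{Ab}^2X,\theta)$ is a principally polarized abelian variety over $k$, called the intermediate Jacobian $J^3X$.

We say that $\mathrm{CH}_0(X)_{\mathbb Q}$ is \emph{supported in dimension $0$} if there is a closed subset $Z\subset X_{\overline k}$ of dimension $0$ such that, for every algebraically closed field $\Omega\supset\overline k$, the push-forward $\mathrm{CH}_0(Z_\Omega)\otimes\mathbb Q\to\mathrm{CH}_0(X_\Omega)\otimes\mathbb Q$ is surjective. Every such threefold over a field of characteristic $0$ is known to satisfy (P). The problem treated here, whose source is Benoist and Wittenberg \cite{BW}, is whether the same holds in positive characteristic.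

\subsection{The answer}

It does not. For $q=p^e$ consider the Fermat threefold
\[
X_q=\{x_0^{q+1}+x_1^{q+1}+x_2^{q+1}+x_3^{q+1}+x_4^{q+1}=0\}\subset\mathbb P^4 ,
\]
which is smooth because the partial derivatives of its equation are the $x_i^q$.

\begin{theorem}\label{thm:fermat}
Let $k$ be any field of characteristic $p>0$, and let $q=p^e\ge4$. Then $X_q$ over $k$ is a smooth projective threefold, $\mathrm{CH}_0(X_q)_{\mathbb Q}$ is supported in dimension $0$, and $X_q$ does not satisfy \textup{(P)}. More precisely, a class $\theta$ as in \textup{(i)} exists, and $\varphi_\theta:\mathrm{Ab}^2\to\widehat{\mathrm{Ab}^2}$ has degree $p^{2r}$ with $r\ge\binom q4\ge1$, so $\theta$ is not principal.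
\end{theorem}

For $p=2$ and $q=4$ this is the Fermat quintic threefold, with $\dim\mathrm{Ab}^2=102$ and $4\mid\deg\varphi_\theta$. For every $p\ge5$ one may take the Fermat threefold of degree $p+1$.

Theorem~\ref{thm:fermat} is an instance of a general formula. Let $k$ be algebraically closed of characteristic $p>0$, $W=W(k)$ with Frobenius $\sigma$, and, for a smooth projective threefold $X$ over $k$,
\[
M=H^3_{\rm crys}(X/W)/\mathrm{torsion},\qquad M_1=\{m\in M: Fm\in pM\},
\]
where $F$, also written $F_M$, is the $\sigma$-linear Frobenius. Since $pM\subset M_1$ and $M_1/pM$ is the kernel of $F$ on $M/pM$, the length of $M/M_1$ is the rank of $F$ modulo $p$.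

\begin{theorem}\label{thm:lattice}
Let $k$ be algebraically closed of characteristic $p>0$, and let $X$ be a connected smooth projective threefold with $\mathrm{CH}_0(X)_{\mathbb Q}$ supported in dimension $0$. Assume
\begin{enumerate}
\item[\textup{(S)}] $1$ is not a slope of $F$ on $M_{\mathbb Q}$ \textup{(}equivalently, by Poincar\'e duality, $2$ is not a slope\textup{)}.
\end{enumerate}
Let $A=\mathrm{Ab}^2X$ and $L(A)=\mathrm{Hom}_W(H^1_{\rm crys}(A/W),W)$, with the Frobenius $F_L$ defined in \S\ref{ss:ab}. Then:
\begin{enumerate}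
\item[\textup{(1)}] There is an injection $j:L(A)\hookrightarrow M$ of finite colength with $F_Mj=p\,jF_L$. Hence $jL(A)\subset M_1$.
\item[\textup{(2)}] If $\theta$ is as in \textup{(i)}, then $\deg\varphi_\theta=p^{2r}$ with $r=\mathrm{length}(M/jL(A))\ge\mathrm{length}(M/M_1)$. In particular, if $F(M)\not\subset pM$, then \textup{(P)} fails.
\item[\textup{(3)}] A class $\theta$ as in \textup{(i)} exists.
\end{enumerate}
\end{theorem}

\subsection{What to expect}

At primes $\ell\neq p$ nothing goes wrong. We shall see that $T_\ell\lambda^2$ is an isomorphism, and the pairing on $H^3$ modulo torsion is perfect, so (i) forces $\ell\nmid\deg\varphi_\theta$. Hence $\deg\varphi_\theta$ is a power of $p$, and whether it equals $1$ is purely a question about $p$. There the natural lattice with a perfect pairing is $M$, and, under (S), principality of $\theta$ means that the crystalline lattice of $A$ fills up $M$. But this lattice comes from $H^1$ of curves through a correspondence of codimension $2$, and on the image of such a correspondence Frobenius is divisible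 by $p$.

In characteristic $0$ the corresponding Hodge-theoretic obstruction vanishes. By Bloch and Srinivas a multiple $N\Delta_X$ of the diagonal is the sum of a combination of cycles $X\times z$, with $z$ a point, and of a cycle supported on $D\times X$ with $\dim D=2$. Acting on $H^0(X,\Omega^3)$, the former give $0$, and the latter factors through $3$-forms on a resolution of $D$, so it gives $0$ as well. Thus $N$, hence also $1$, kills $H^0(X,\Omega^3)$. In characteristic $p$ the integer $N$ may be divisible by $p$, and $H^0(X,\Omega^3)$ can be nonzero. This happens for $X_q$, which is inseparably unirational with $\omega_X=\mathcal O_X(q-4)$.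

\subsection{Plan}
Section~\ref{sec:model} shows the mechanism when a single Jacobian suffices. Section~\ref{sec:tools} sets up correspondences, lattices and Jacobians. Section~\ref{sec:curves} uses the hypothesis on $\mathrm{CH}_0$ to carry $H^3$ by a curve. Section~\ref{sec:lattice} compares the resulting lattice with $L(A)$, and Section~\ref{sec:degree} computes $\deg\varphi_\theta$. Section~\ref{sec:fermat} treats $X_q$. Section~\ref{sec:exist} proves part (3) of Theorem~\ref{thm:lattice}, which is needed only for the existence statement in Theorem~\ref{thm:fermat}, not for the failure of (P).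

\section{The mechanism on one curve}\label{sec:model}

This section is a guide and is not used later. Let $k$ be algebraically closed of characteristic $p>0$. For a smooth projective $Y$ of dimension $d$ write $\langle x,y\rangle=\deg(x\cup y)$ on cohomology in complementary degrees. We use here, ahead of their proofs, two facts from \S\ref{sec:tools}. A correspondence $\Gamma\in\mathrm{CH}^2(C\times X)$, $C$ a curve and $X$ a threefold, satisfies $F\Gamma_*=p\,\Gamma_*F$ on $H^1_{\rm crys}(C/W)$. And $\langle\Gamma_*x,\Gamma_*y\rangle=\langle x,\Gamma^*\Gamma_*y\rangle$.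

\subsection{A blow-up}
Let $X$ be the blow-up of $\mathbb P^3$ along a smooth connected curve $C$. Let $g:S\to X$ be the exceptional divisor, $f:S\to C$ the projection, and $\Gamma=(f,g)_*[S]\in \mathrm{CH}^2(C\times X)$, so that $\Gamma_*=g_*f^*$. The class $\xi=c_1(\mathcal O_X(S)|_S)$ has degree $-1$ on the fibers of $f$, and $g^*g_*$ is multiplication by $\xi$. Therefore
\[
\Gamma^*\Gamma_*z=f_*g^*g_*f^*z=f_*(\xi\cdot f^*z)=-z
\]
on Chow groups and on cohomology. The blow-up formula gives $\mathrm{CH}^2(X)_{\rm alg}=\Gamma_*(J(C)(k))$ and $H^3(X)=\Gamma_*H^1(C)$ integrally. Thus $-\Gamma^*:\mathrm{CH}^2(X)_{\rm alg}\to J(C)(k)$ is a regular bijection with inverse $\Gamma_*$. It is universal, because a regular homomorphism $\psi$ to $B(k)$ composed with $\Gamma_*$ is given by a homomorphism $J(C)\to B$. So $\mathrm{Ab}^2X=J(C)$, and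
\[
\langle\Gamma_*x,\Gamma_*y\rangle_X=-\langle x,y\rangle_C .
\]
Minus the cup product on $H^3(X)$ is thus the form of the canonical polarization of $J(C)$, which explains the sign in (i). Here $M=\Gamma_*H^1_{\rm crys}(C/W)$, and so $F(M)=p\,\Gamma_*FH^1_{\rm crys}(C/W)\subset pM$.

\subsection{The obstruction}
Suppose now that $X$ is a threefold satisfying (P) for which there are a connected curve $C$ and $\Gamma\in\mathrm{CH}^2(C\times X)$ inducing an isomorphism $\gamma:J(C)\to A=\mathrm{Ab}^2X$, and that $\mathrm{rk}\,M=2\dim A$. Put $E={}^t\Gamma\circ\Gamma$, a divisor class on $C\times C$, and $D=\gamma^*\theta$, a principal polarization of $J(C)$. Condition (i) for a single prime $\ell$ says that the form of $D$ on $H^1(C,\mathbb Z_\ell(1))=T_\ell J(C)$ is $-\langle\Gamma_*x,\Gamma_*y\rangle=-\langle x,E_*y\rangle$.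

The form of $D$ is also given by a divisor class $E(D)$ on $C\times C$. So the condition is an equality, up to sign, between the actions of two divisor classes on $H^1(C,\mathbb Q_\ell)$. Such an equality means that they define the same endomorphism of $J(C)$ up to sign, and hence it \emph{transfers to crystalline cohomology}: if $E_D$ denotes the form given by the crystalline Chern class of $D$, then
\[
E_D(x,y)=\pm\langle\Gamma_*x,\Gamma_*y\rangle_M\qquad\text{on }H^1_{\rm crys}(C/W).
\]
As $D$ is principal, the left side is a perfect form over $W$. So $\Gamma_*$ embeds a lattice with a perfect form into the lattice $M$ of the same rank, whose form is also perfect. Comparing discriminants gives $M=\Gamma_*H^1_{\rm crys}(C/W)$, hence $F(M)\subset pM$ as above. On the other hand, if $H^*_{\rm crys}(X/W)$ is torsion-free and the Hodge--de Rham spectral sequence degenerates, the rank of $F$ on $M/pM$ is $h^3(\mathcal O_X)$, as we check for hypersurfaces in \S\ref{ss:modp}. For the Fermat quintic in characteristic $2$ this rank is $1$. So if the quintic admits a pair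 $(C,\Gamma)$ as above, it cannot satisfy (P).

In general a Jacobian only surjects onto $A$, and three things have to be supplied. First, $\Gamma_*$ must kill the crystalline homology of $\ker\gamma$, although $\ker \gamma$ is defined by cycles and controlled only $\ell$-adically (Lemma~\ref{lem:vanish}). Second, dividing by the reduced connected part of $\ker\gamma$ gives an abelian variety $A'$ that is only isogenous to $A$, and the isogeny must be prime to $p$ (Lemma~\ref{lem:isog}); this is where (S) and the universal property are used. Third, all comparisons must be uniform in the components of $C$.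

\section{Correspondences, lattices and Jacobians}\label{sec:tools}

From here through \S\ref{sec:degree}, and again in \S\ref{sec:exist}, $k$ is algebraically closed of characteristic $p>0$ and $\ell\ne p$ is a prime. The projections of a product are denoted $\mathrm{pr}_1,\mathrm{pr}_2$.

\subsection{Cohomology}
Let $H$ denote either $H^*_{\rm et}(\cdot,\mathbb Z_\ell)$, with coefficient ring $R=\mathbb Z_\ell$, or $H^*_{\rm crys}(\cdot/W)$, with $R=W$. Let $\bar H^i$ be $H^i$ modulo torsion. We trivialize $\mathbb Z_\ell(1)$ when convenient. A \emph{universal sign} is a sign depending only on conventions, not on the varieties, the classes or $\ell$.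

For $Y$ smooth projective of pure dimension $d$ the pairing $\langle x,y\rangle=\deg(x\cup y)$ on $\bar H^i\times\bar H^{2d-i}$ is perfect (Berthelot in the crystalline case). In crystalline cohomology $\langle Fx,Fy\rangle=p^d\sigma\langle x,y\rangle$, so $F$ is bijective after inverting $p$. The push-forward by $f:Y\to Y'$ is dual to pull-back, $\langle f_*x,y\rangle=\langle x,f^*y\rangle$. A correspondence $\Gamma$ on $Y\times Y'$ acts by $\Gamma_*x=\mathrm{pr}_{2*}(\mathrm{pr}_1^*x\cup[\Gamma])$. We have $(\Gamma'\circ\Gamma)_*=\Gamma'_*\Gamma_*$, and we put $\Gamma^*=({}^t\Gamma)_*$. These actions are taken with rational coefficients unless integrality is established. Both theories are Weil cohomologies, so identities between correspondences modulo rational equivalence hold in both.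

A \emph{curve} is a finite disjoint union $C=\bigsqcup C_i$ of connected smooth projective curves, and $J(C)=\prod J(C_i)$. If the component in $H^1(C)\otimes H^1(C')$ of the class of a divisor $E$ on $C\times C'$ is $\sum \mathrm{pr}_1^*\alpha_i\cup \mathrm{pr}_2^*\beta_i$ with $\alpha_i\in H^1(C)$ and $\beta_i\in H^1(C')$, then
\begin{equation}\label{eq:kunneth}
E_*y=\sum\langle y,\alpha_i\rangle\,\beta_i\qquad(y\in H^1(C)),
\end{equation}
because the other K\"unneth components act as $0$ on $H^1(C)$.

Let $X$ be a smooth projective threefold and $\Gamma\in\mathrm{CH}^2(C\times X)$. As $[\Gamma]$ has even degree, both $\langle\Gamma_*x,z\rangle_X$ and $\langle x,\Gamma^*z\rangle_C$ equal the degree of $\mathrm{pr}_1^*x\cup \mathrm{pr}_2^*z\cup[\Gamma]$ for $x\in H^1(C)$, $z\in H^3(X)$. Hence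
\begin{equation}\label{eq:adj}
\langle\Gamma_*x,\Gamma_*y\rangle_X=\langle x,E_*y\rangle_C,\qquad E={}^t\Gamma\circ\Gamma\in\mathrm{CH}^1(C\times C).
\end{equation}

\begin{lemma}\label{lem:integral}
For $\Gamma\in\mathrm{CH}^2(C\times X)$ the map $\Gamma_*$ sends $H^1_{\rm crys}(C/W)$ to $M$, and $F_M\Gamma_*=p\,\Gamma_*F$.
\end{lemma}
\begin{proof}
The class $\Gamma$ is represented by surfaces in $C\times X$. Resolving them, write $\Gamma=\sum n_i(f_i,g_i)_*[S_i]$ with $S_i$ smooth projective surfaces, $f_i:S_i\to C$ and $g_i:S_i\to X$. Then $\Gamma_*=\sum n_ig_{i*}f_i^*$. Each $g=g_i$ gives $g_*:\bar H^1(S_i)\to M$, dual to $g^*:M\to\bar H^3(S_i)$. For $x\in\bar H^1(S_i)$ and $y\in M$,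
\[
\langle g_*Fx,Fy\rangle_X=\langle Fx,Fg^*y\rangle_{S_i}=p^2\sigma\langle g_*x,y\rangle_X,\qquad\langle Fg_*x,Fy\rangle_X=p^3\sigma\langle g_*x,y\rangle_X .
\]
The exponents differ because $S_i$ is a surface and $X$ a threefold. As $F$ is bijective on $M_{\mathbb Q}$ and the pairing is nondegenerate, $Fg_*=p\,g_*F$. Pull-backs commute with $F$.
\end{proof}

\subsection{Divisorial correspondences}\label{ss:div}
A class in $\mathrm{CH}^1(C\times C')$ is \emph{fibral} if on each $C_i\times C'_j$ it is a sum of pull-backs from the factors. Fibral classes act as $0$ on $H^1$. By Weil, the map $\mathrm{CH}^1(C\times C')\to\mathrm{Hom}(J(C),J(C'))$, $E\mapsto(x\mapsto E_*x)$, is surjective with kernel the fibral classes. Under the Kummer isomorphism $\kappa:T_\ell J(C)\cong H^1(C,\mathbb Z_\ell(1))$ the homomorphism induced by $E$ corresponds to $E_*$. Since homomorphisms of abelian varieties are determined on Tate modules, we obtain the principle by which we pass from $\ell$ to $p$: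
\begin{equation}\label{eq:transfer}
E_*=0\text{ on }H^1(C,\mathbb Q_\ell)\ \Longrightarrow\ E\text{ is fibral}\ \Longrightarrow\ E_*=0\text{ on }H^1_{\rm crys}(C/W)_{\mathbb Q},
\end{equation}
for $E\in\mathrm{CH}^1(C\times C')_{\mathbb Q}$, fibral meaning fibral up to a nonzero multiple.

\subsection{Abelian varieties}\label{ss:ab}
For an abelian variety $B$ put $L_H(B)=\mathrm{Hom}_R(H^1(B),R)$, covariant and additive in $B$. In the $\ell$-adic theory this is $T_\ell B$. In the crystalline theory we write $L(B)$ and equip it with
\[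
(F_Lx)(h)=\sigma\bigl(x(Vh)\bigr),\qquad V=pF^{-1}\text{ on }H^1_{\rm crys}(B/W).
\]
In both theories $H^*(B)=\bigwedge^*H^1(B)$. In the crystalline case this is due to Berthelot, Breen and Messing, and $H^1_{\rm crys}(B/W)$ is functorially the contravariant Dieudonn\'e module of $B[p^\infty]$. Hence:
\begin{itemize}
\item $L(B)$ is free of rank $2\dim B$; short exact sequences of abelian varieties give short exact sequences of $L$'s; isogenies of degree prime to $p$ induce isomorphisms on $L$;
\item the slopes of $F_L$ on $L(B)_{\mathbb Q}$ are those of $V$ on $H^1_{\rm crys}(B/W)_{\mathbb Q}$, that is, the numbers $1-s$ with $s$ a slope of $F$;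
\item the multiplicity of the slope $0$ in $H^1_{\rm crys}(B/W)_{\mathbb Q}$ is the $p$-rank of $B$, the integer $f$ with $B[p](k)\cong(\mathbb Z/p)^f$.
\end{itemize}

For $D\in\mathrm{NS}(B)$ let $E_D$ be the alternating form on $L_H(B)$ corresponding to $c_1(D)\in\bigwedge^2H^1(B)$, where $\alpha\wedge\beta$ corresponds to $(x,y)\mapsto x(\alpha)y(\beta)-x(\beta)y(\alpha)$. In the $\ell$-adic theory this is $c_{1,\ell}(D)$, up to a universal sign. For $f:B'\to B$ we have $E_{f^*D}(x,y)=E_D(L_H(f)x,L_H(f)y)$. With $g=\dim B$, the class $c_1(D)^g$ is $g!\,\mathrm{Pf}(E_D)$ times a generator of $\bigwedge^{2g}H^1(B)=H^{2g}(B)$, and $\deg:H^{2g}(B)\to R$ is an isomorphism. So $(D^g)/g!$ is a unit times $\mathrm{Pf}(E_D)$. Since $\deg\varphi_D=((D^g)/g!)^2$ when this is nonzero,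
\begin{equation}\label{eq:deg}
v(\deg\varphi_D)=v(\det E_D)\qquad\text{if }\det E_D\neq 0,
\end{equation}
where $v=v_\ell$ or $v=v_p$ according to the theory.

For $D\in\mathrm{NS}(B)$ put
\[
\Lambda(D)=m^*D-\mathrm{pr}_1^*D-\mathrm{pr}_2^*D\in\mathrm{Pic}(B\times B),
\]
with $m$ the sum. This depends only on the class of $D$ in $\mathrm{NS}(B)$, since $\Lambda$ vanishes on $\mathrm{Pic}^0(B)$. Its restriction to $\{b\}\times B$ is $t_b^*D-D=\varphi_D(b)$. From
\[
m^*(\alpha\cup\beta)-\mathrm{pr}_1^*(\alpha\cup\beta)-\mathrm{pr}_2^*(\alpha\cup\beta)=\mathrm{pr}_1^*\alpha\cup \mathrm{pr}_2^*\beta-\mathrm{pr}_1^*\beta\cup \mathrm{pr}_2^*\alpha\qquad(\alpha,\beta\in H^1(B))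
\]
we get
\begin{equation}\label{eq:Lambda}
c_1(\Lambda(D))=\sum \mathrm{pr}_1^*\alpha_i\cup \mathrm{pr}_2^*\beta_i,\qquad E_D(x,y)=\sum x(\alpha_i)y(\beta_i),
\end{equation}
for suitable $\alpha_i,\beta_i\in H^1(B)$. All this extends to $\mathrm{NS}(B)_{\mathbb Q}$.

\subsection{Jacobians}
Let $C$ be a curve and $J=J(C)$. Choosing a point on each $C_i$ gives $a:C\to J$, on $C_i$ the Abel--Jacobi map into the $i$-th factor, and $a^*:H^1(J)\to H^1(C)$ is an isomorphism in both theories. Let $\Theta$ be the canonical principal polarization of $J$, the sum of those of the factors. Then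
\begin{equation}\label{eq:astar}
a^*:\widehat J=\mathrm{Pic}^0(J)\to J\quad\text{equals}\quad-\varphi_\Theta^{-1}
\end{equation}
(see \cite[\S6]{Milne}). Define an isomorphism
\[
\iota:H^1(C)\to L_H(J),\qquad\iota(y)(h)=\langle a^*h,y\rangle .
\]
For $D\in\mathrm{NS}(J)_{\mathbb Q}$ put $E(D)=(a\times a)^*\Lambda(D)\in\mathrm{CH}^1(C\times C)_{\mathbb Q}$. For a second curve $C'$ use $J',a',\Theta',\iota'$.

\begin{lemma}\label{lem:jac}
\begin{enumerate}
\item[\textup{(a)}] If $E\in\mathrm{CH}^1(C\times C')$ induces $\varepsilon:J\to J'$, then $L_H(\varepsilon)\circ\iota=\iota'\circ E_*$.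
\item[\textup{(b)}] $E(D)$ induces $-\varphi_\Theta^{-1}\varphi_D\in\mathrm{End}(J)_{\mathbb Q}$, and $E_D(\iota x,\iota y)=-\langle x,E(D)_*y\rangle$. In particular $E_\Theta(\iota x,\iota y)=\langle x,y\rangle$.
\item[\textup{(c)}] In crystalline cohomology $\iota F=F_L\iota$.
\item[\textup{(d)}] In $\ell$-adic cohomology $\iota=\pm\kappa^{-1}:H^1(C,\mathbb Z_\ell(1))\to T_\ell J$, with a universal sign.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The idea is to write down one explicit divisor inducing $\varepsilon$. Take $\alpha_i,\beta_i\in H^1(J')$ as in \eqref{eq:Lambda} for $D=\Theta'$, and put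
\[
G_\varepsilon=-(\varepsilon a\times a')^*\Lambda(\Theta')\in\mathrm{CH}^1(C\times C').
\]
Its restriction to $\{c\}\times C'$ is $-a'^*\varphi_{\Theta'}(\varepsilon(a(c)))=\varepsilon(a(c))$ by \eqref{eq:astar}. For $c,c_1$ on the same component of $C$ it follows that $G_{\varepsilon *}([c]-[c_1])=\varepsilon(a(c)-a(c_1))=\varepsilon([c]-[c_1])$, so $G_\varepsilon$ induces $\varepsilon$. By \S\ref{ss:div}, $E-G_\varepsilon$ is fibral, so $E_*=G_{\varepsilon*}$ on $H^1(C)$. By \eqref{eq:kunneth},
\[
E_*y=-\sum\langle y,a^*\varepsilon^*\alpha_i\rangle\,a'^*\beta_i=\sum(\iota y)(\varepsilon^*\alpha_i)\,a'^*\beta_i=\sum\bigl(L_H(\varepsilon)\iota y\bigr)(\alpha_i)\,a'^*\beta_i .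
\]
Applied to the diagonal of $C'\times C'$, which induces the identity of $J'$, this formula reads $y'=\sum(\iota'y')(\alpha_i)\,a'^*\beta_i$ for all $y'\in H^1(C')$. Take $y'=\iota'^{-1}L_H(\varepsilon)\iota y$. The right side becomes the expression just found for $E_*y$, so $E_*y=\iota'^{-1}L_H(\varepsilon)\iota y$.

(b) The restriction of $E(D)$ to $\{c\}\times C$ is $a^*\varphi_D(a(c))$, which gives the first claim by \eqref{eq:astar}. With $\alpha_i,\beta_i$ as in \eqref{eq:Lambda} for $D$,
\[
\langle x,E(D)_*y\rangle=\sum\langle y,a^*\alpha_i\rangle\langle x,a^*\beta_i\rangle=\sum\iota(y)(\alpha_i)\,\iota(x)(\beta_i)=E_D(\iota y,\iota x)=-E_D(\iota x,\iota y).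
\]
For $D=\Theta$ the induced endomorphism is $-1$, so $E(\Theta)_*=-1$ on $H^1(C)$ by (a).

(c) On a curve $\langle Fx,Fy\rangle=p\,\sigma\langle x,y\rangle$. With $x=Va^*h$ this gives $\langle a^*h,Fy\rangle=\sigma\langle Va^*h,y\rangle=\sigma\langle a^*Vh,y\rangle$, that is, $\iota(Fy)(h)=(F_L\iota(y))(h)$.

(d) Let $e$ be the Weil pairing on $T_\ell J\times T_\ell\widehat J$. Up to universal signs, the Kummer isomorphism $T_\ell\widehat J\cong H^1(J,\mathbb Z_\ell(1))=\mathrm{Hom}(T_\ell J,\mathbb Z_\ell(1))$ is $z\mapsto e(\cdot,z)$, and $E_\Theta(s,t)=\pm e(s,\varphi_\Theta t)$. Let $h\in H^1(J,\mathbb Z_\ell(1))$ be the Kummer class of $z$. Kummer maps commute with $a^*$, so $t:=\kappa^{-1}(a^*h)=a^*z=-\varphi_\Theta^{-1}z$ by \eqref{eq:astar}, and $E_\Theta(\cdot,t)=\pm e(\cdot,z)=\pm h$. On the other hand, by (b), $E_\Theta(\iota x',\iota a^*h)=\langle x',a^*h\rangle=-\langle a^*h,x'\rangle=-\iota(x')(h)$ for all $x'$, so $E_\Theta(\cdot,\iota a^*h)=-h$. As $E_\Theta$ is nondegenerate, $\iota(a^*h)=\pm t=\pm\kappa^{-1}(a^*h)$.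
\end{proof}

From now on we identify $L(J(C))$ with $H^1_{\rm crys}(C/W)$ through $\iota$. By (a) and (c), $E_*$ becomes $L(\varepsilon)$ and $F$ becomes $F_L$.

\subsection{Cycles parametrized by curves}
Let $X$ be a smooth projective threefold and $A=\mathrm{Ab}^2X$. For $\Gamma\in\mathrm{CH}^2(C\times X)$, regularity of $\phi^2_X$ gives morphisms $C_i\to A$, hence a homomorphism $\gamma:J(C)\to A$ with $\gamma(x)=\phi_X^2(\Gamma_*x)$. We say that $\Gamma$ \emph{induces} $\gamma$. Bloch's map commutes with correspondences, and on divisors on curves it is the Kummer isomorphism up to a universal sign \cite[\S3]{Bloch}. Hence, with a universal sign,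
\begin{equation}\label{eq:AJ}
T_\ell\lambda^2\circ T_\ell\gamma=\pm\,\Gamma_*\circ\kappa:\ T_\ell J(C)\to H^3(X,\mathbb Z_\ell(2))/\mathrm{tors}.
\end{equation}

\section{Carrying $H^3$ by a curve}\label{sec:curves}

In this section and the next two, $X$ is a connected smooth projective threefold over $k$ with $\mathrm{CH}_0(X)_{\mathbb Q}$ supported in dimension $0$, and $A=\mathrm{Ab}^2X$. The hypothesis enters only through the following lemma.

\begin{lemma}\label{lem:decomp}
There are $N\ge1$, a curve $C_0$, $\Phi\in\mathrm{CH}^2(C_0\times X)$ and $\Psi\in\mathrm{CH}^2(X\times C_0)$ such that $\Phi_*\Psi_*=N$ on $H^3(X)$, both in $\mathbb Q_\ell$-cohomology and in rational crystalline cohomology.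
\end{lemma}
\begin{proof}
By the theorem of Bloch and Srinivas, $N_1\Delta_X=Z_1+Z_2$ in $\mathrm{CH}^3(X\times X)$ with $N_1\ge1$, where $Z_1$ is a combination of cycles $X\times z$, $z$ a point, and $Z_2$ is supported on $D\times X$ with $D\subset X$ closed of pure dimension $2$. The cycles $X\times z$ act as $0$ on $H^3$. Let $g:\tilde D\to D\subset X$ be a resolution, with $\tilde D$ a possibly disconnected smooth projective surface. As $\tilde D\times X\to D\times X$ is proper and surjective, a positive multiple of $Z_2$ is $(g\times1)_*\tilde Z$ with $\tilde Z\in\mathrm{CH}^2(\tilde D\times X)$, and this acts on $H^3$ as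
\[
H^3(X)\xrightarrow{\ g^*\ }H^3(\tilde D)\xrightarrow{\ \tilde Z_*\ }H^3(X).
\]
By Murre (\cite{Murre}; see \cite[\S4]{Scholl}), with rational coefficients $h^3(\tilde D)\cong h^1(\tilde D)\otimes\mathbb L$, and $h^1(\tilde D)$ is a direct factor of the motive $h^1$ of a curve $C_0$. So there are $\alpha\in\mathrm{CH}^1(\tilde D\times C_0)_{\mathbb Q}$ and $\beta\in\mathrm{CH}^2(C_0\times\tilde D)_{\mathbb Q}$ with $\beta_*\alpha_*=\mathrm{id}$ on $H^3(\tilde D)$. Take for $\Phi$ and $\Psi$ suitable positive multiples of $\tilde Z\circ\beta$ and $\alpha\circ{}^t\mathrm{graph}(g)$.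
\end{proof}

The map $\gamma$ is visible $\ell$-adically by \eqref{eq:AJ}, but there is no crystalline analogue of \eqref{eq:AJ} at hand. The next lemma replaces it. One composes with $\Psi$ to land in a curve, where \eqref{eq:transfer} applies.

\begin{lemma}\label{lem:vanish}
If $\Gamma\in\mathrm{CH}^2(C\times X)$ induces $\gamma=0:J(C)\to A$, then $\Gamma_*=0:H^1_{\rm crys}(C/W)\to M$.
\end{lemma}
\begin{proof}
By \eqref{eq:AJ}, $\Gamma_*=0$ on $H^1(C,\mathbb Q_\ell)$. So $\Psi\circ\Gamma\in\mathrm{CH}^1(C\times C_0)$ acts as $0$ on $H^1(C,\mathbb Q_\ell)$, and by \eqref{eq:transfer} it acts as $0$ on $H^1_{\rm crys}$. Therefore $N\Gamma_*=\Phi_*(\Psi\circ\Gamma)_*=0$, and $M$ is torsion-free.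
\end{proof}

\begin{lemma}\label{lem:surj}
There are a curve $C$ and $\Gamma\in\mathrm{CH}^2(C\times X)$ with $\gamma:J(C)\to A$ surjective. In particular $\phi_X^2$ is surjective onto $A(k)$.
\end{lemma}
\begin{proof}
Taking disjoint unions of curves adds the images of the $\gamma$'s. Let $A_0\subset A$ be an image of maximal dimension. It contains all images. Every element of $\mathrm{CH}^2(X)_{\rm alg}$ is $\Gamma_*(x)$ for some connected curve, some $\Gamma$ and some $x$ of degree $0$. So $\phi_X^2$ takes values in $A_0(k)$ and is a regular homomorphism to $A_0$. Universality gives $A\to A_0$ whose composite with $A_0\subset A$ is the identity. Thus $A_0=A$.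
\end{proof}

\begin{lemma}\label{lem:Tl}
For all $\ell\ne p$, $T_\ell\lambda^2:T_\ell A\to H^3(X,\mathbb Z_\ell(2))/\mathrm{tors}$ is an isomorphism. Moreover $2\dim A=b_3(X)=\mathrm{rk}_WM$.
\end{lemma}
\begin{proof}
Let $\mu:A\{\ell\}\to H^3(X,\mathbb Q_\ell/\mathbb Z_\ell(2))$ be the factorization of $\lambda^2$, where $\{\ell\}$ denotes $\ell$-primary torsion. We first show that it is injective. Let $x\in A\{\ell\}$, let $\gamma$ be as in Lemma~\ref{lem:surj}, and let $y_0\in J(C)(k)$ be a lift of $x$. Some multiple $m\ge1$ satisfies $my_0\in K'(k)$, where $K'=(\ker\gamma)^0_{\rm red}$, since $K'(k)$ has finite index in $(\ker\gamma)(k)$ and $x$ is torsion. As $K'(k)$ is divisible, subtracting from $y_0$ an element of $K'(k)$ makes it torsion. Multiplying by an integer that is $1$ modulo the order of $x$ and kills the prime-to-$\ell$ part, we get $y\in J(C)\{\ell\}$ with $\gamma(y)=x$. So $x=\phi_X^2(z)$ with $z=\Gamma_*y\in\mathrm{CH}^2(X)_{\rm alg}\{\ell\}$. If $\mu(x)=\lambda^2(z)=0$, then $z=0$, because $\lambda^2$ is injective by Merkurjev and Suslin. Hence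 $x=0$.

So $\mu$ is injective, and $T_\ell\mu=T_\ell\lambda^2$ is injective with torsion-free cokernel, the cokernel being contained in the Tate module of $\mathrm{coker}\,\mu$. By \eqref{eq:AJ} for $(C_0,\Phi)$ and Lemma~\ref{lem:decomp} it is surjective after $\otimes\,\mathbb Q$. Hence it is an isomorphism and $2\dim A=b_3(X)$.

Finally, in either theory $\Phi_*:H^1(C_0)\to H^3(X)$ is rationally surjective. So by \eqref{eq:adj} and the nondegeneracy of the pairing on $H^3(X)$, the kernel of $({}^t\Phi\circ\Phi)_*$ on rational $H^1(C_0)$ is that of $\Phi_*$, and its rank is that of $H^3(X)$, where ``its'' refers to $({}^t\Phi\circ\Phi)_*$. By Lemma~\ref{lem:jac}(a) the rank of $({}^t\Phi\circ\Phi)_*$ is twice the dimension of the image of the induced endomorphism of $J(C_0)$, which is the same number in both theories. So $b_3(X)=\mathrm{rk}_WM$.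
\end{proof}

\section{The crystalline lattice of $\mathrm{Ab}^2$}\label{sec:lattice}

\subsection{An economical choice of curve}
For $(C,\Gamma)$ with $\gamma:J=J(C)\to A$ surjective put
\[
K'=(\ker\gamma)^0_{\rm red},\qquad A'=J/K',\qquad u:A'\to A,
\]
where $u$ is the isogeny induced by $\gamma$. Choose $(C,\Gamma)$ with $\deg u$ \emph{minimal}. Minimality makes $A'$ as close to $A$ as curves can see.

\begin{lemma}\label{lem:min}
\begin{enumerate}
\item[\textup{(a)}] For every curve $C_1$ and $\Delta\in\mathrm{CH}^2(C_1\times X)$, the induced $\delta:J(C_1)\to A$ factors through $u$.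
\item[\textup{(b)}] We may assume that $(C,\Gamma)$ contains $(C_0,\Phi)$ of Lemma~\ref{lem:decomp}, that is, $C_0$ is a union of components of $C$ and $\Gamma|_{C_0\times X}=\Phi$.
\end{enumerate}
\end{lemma}
\begin{proof}
Let $K'_1,A'_1,u_1$ be the objects attached to $C\sqcup C_1$, with $J_1=J\times J(C_1)$ and $\gamma_1=\gamma+\delta$. As $K'\times0\subset K_1'$, the inclusion $J\to J_1$ induces $w:A'\to A_1'$ with $u=u_1w$, and $w$ is an isogeny since $u$ and $u_1$ are. Minimality gives $\deg w=1$ and $\deg u_1=\deg u$. So $\delta=u_1\circ(J(C_1)\to A_1')=u\circ w^{-1}\circ(J(C_1)\to A'_1)$. Such enlargements preserve minimality, which gives (b).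
\end{proof}

Fix $(C,\Gamma)$ as in Lemma~\ref{lem:min}(b).

\begin{lemma}\label{lem:jprime}
The map $\Gamma_*:L(J)=H^1_{\rm crys}(C/W)\to M$ factors through the surjection $L(J)\to L(A')$, giving $j':L(A')\to M$. It satisfies $F_Mj'=p\,j'F_L$, and $j'_{\mathbb Q}$ is an isomorphism.
\end{lemma}
\begin{proof}
By Poincar\'e reducibility there is $e\in\mathrm{End}(J)$ with image $K'$. Let $E'\in\mathrm{CH}^1(C\times C)$ induce it. Then $\Gamma\circ E'$ induces $\gamma e=0$, so $\Gamma_*L(e)=\Gamma_*E'_*=0$ by Lemmas~\ref{lem:jac}(a) and~\ref{lem:vanish}. The image of $L(e)$ has finite colength in $L(K')=\ker(L(J)\to L(A'))$, and $M$ is torsion-free, so $\Gamma_*L(K')=0$. The Frobenius relation is Lemma~\ref{lem:integral} together with Lemma~\ref{lem:jac}(c). The image of $j'_{\mathbb Q}$ contains $\Phi_*H^1_{\rm crys}(C_0/W)_{\mathbb Q}=M_{\mathbb Q}$, and the ranks agree by Lemma~\ref{lem:Tl}.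
\end{proof}

\subsection{The isogeny $u$ is prime to $p$}

It remains to pass from $A'$ to $A$. The kernel of $u$ could have a $p$-primary part, which would change the lattice. Its \'etale part is excluded by (S). Its infinitesimal part is excluded by the universal property of $A$: on $k$-points an isogeny with infinitesimal kernel is bijective, so $\phi_X^2$ lifts through it as a map of groups, and one has to show that the lift is regular. Over curves the lift exists by Lemma~\ref{lem:min}(a). A purely inseparable obstruction to lifting over a higher-dimensional base would already be visible on a suitable curve.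

\begin{lemma}\label{lem:isog}
Under \textup{(S)}, $\deg u$ is prime to $p$. Hence $L(u):L(A')\to L(A)$ is an isomorphism.
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:jprime} the slopes of $F_L$ on $L(A')_{\mathbb Q}$ are those of $M_{\mathbb Q}$ minus $1$. By (S) neither $0$ nor $1$ occurs among them. The slopes of $H^1_{\rm crys}(A'/W)_{\mathbb Q}$ are the numbers $1-s$, $s$ a slope of $F_L$, so $0$ does not occur there and $A'$ has $p$-rank $0$. Write $\ker u=N_{p'}\times N_p$, the prime-to-$p$ and $p$-primary parts. Then $N_p(k)=0$, so $N_p$ is infinitesimal. Let $A''=A'/N_{p'}$ and $u'':A''\to A$. This isogeny has kernel isomorphic to $N_p$, so it is finite, surjective, universally injective and bijective on $k$-points. We show that $u''$ is an isomorphism. Put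
\[
\phi''=(u'')^{-1}\circ\phi_X^2:\mathrm{CH}^2(X)_{\rm alg}\to A''(k),
\]
a group homomorphism.

\smallskip
\emph{Claim: $\phi''$ is regular.} Let $T$ be a smooth connected variety, $t_0\in T(k)$, $Z\in\mathrm{CH}^2(T\times X)$, and let $f:T\to A$ be the morphism $t\mapsto\phi_X^2(Z_t-Z_{t_0})$. As $u''$ is bijective on $k$-points, we must lift $f$ through $u''$. We may assume $\dim T\ge1$.

\smallskip
\emph{Step 1: lifting over curves.} Let $C^\circ\subset T$ be a connected smooth locally closed curve. Let $\overline C$ be its smooth completion, and let $\overline Z\in\mathrm{CH}^2(\overline C\times X)$ extend $Z|_{C^\circ\times X}$. For $c,c'\in C^\circ$ the difference $f(c)-f(c')=\phi^2_X(\overline Z_c-\overline Z_{c'})$ is the image of $[c]-[c']$ under the homomorphism $J(\overline C)\to A$ induced by $\overline Z$. This lifts to $A'$ by Lemma~\ref{lem:min}(a), hence to a homomorphism $\delta'':J(\overline C)\to A''$. Fix $c'$ and let $b\in A''(k)$ be the preimage of $f(c')$. Then $c\mapsto b+\delta''([c]-[c'])$ is a morphism $C^\circ\to A''$ lifting $f|_{C^\circ}$.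

\smallskip
\emph{Step 2: lifting over $T$.} Let $T''=(T\times_AA'')_{\rm red}$ and $\pi:T''\to T$. The map $\pi$ is finite, surjective and universally injective. So $T''$ is integral and $k(T'')/k(T)$ is finite purely inseparable. If this extension is trivial, $\pi$ is finite and birational onto a normal variety, hence an isomorphism, and $T\cong T''\to A''$ is the desired lift.

Otherwise there is $y\in k(T'')\setminus k(T)$ with $g:=y^p\in k(T)$. Then $g\notin k(T)^p$, so $dg\ne0$ in $\Omega_{k(T)/k}$, because $k$ is perfect. Choose an affine open $U\subset T$ with $g\in\mathcal O(U)$ and $y\in\mathcal O(\pi^{-1}U)$, a point $t\in U(k)$ with $dg(t)\ne0$, and a connected smooth locally closed curve $C^\circ\subset U$ through $t$ whose tangent line at $t$ is not killed by $dg(t)$. Thus $d(g|_{C^\circ})(t)\ne0$. By Step 1, $f|_{C^\circ}$ lifts to $A''$. As $C^\circ$ is reduced, this gives $s:C^\circ\to T''$ over $T$. Then $(s^*y)^p=g|_{C^\circ}$, so $d(g|_{C^\circ})=0$, a contradiction. This proves the claim.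

\smallskip
By universality there is $h:A\to A''$ with $\phi''=h\phi_X^2$. Then $u''h\phi_X^2=\phi_X^2$, and $u''h=\mathrm{id}_A$ because $\phi_X^2$ is surjective onto $A(k)$ (Lemma~\ref{lem:surj}). So $\deg u''=1$ and $N_p=0$.
\end{proof}

\section{The degree of $\theta$}\label{sec:degree}

\begin{proof}[Proof of Theorem~\ref{thm:lattice}\textup{(1)}]
Put $j=j'\circ L(u)^{-1}:L(A)\to M$. By Lemmas~\ref{lem:jprime} and~\ref{lem:isog} it is injective of finite colength and $F_Mj=p\,jF_L$. So $F_M(jL(A))\subset pM$, that is, $jL(A)\subset M_1$.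
\end{proof}

Since $L(\gamma)$ is $L(J)\twoheadrightarrow L(A')$ followed by the isomorphism $L(u)$, we also have
\begin{equation}\label{eq:jG}
j\circ L(\gamma)=\Gamma_*,\qquad L(\gamma):L(J)\to L(A)\ \text{ surjective}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:lattice}\textup{(2)}]
Let $\theta$ satisfy (i), and put $D=\gamma^*\theta\in\mathrm{NS}(J)$ and $E={}^t\Gamma\circ\Gamma$. We express (i) for one $\ell$ as an identity between divisorial correspondences on $C\times C$ and then read it in crystalline cohomology.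

Fix one prime $\ell\ne p$. By (i), \eqref{eq:AJ} (whose sign disappears because it occurs twice) and \eqref{eq:adj}, for $x,y\in H^1(C,\mathbb Z_\ell(1))$,
\[
c_{1,\ell}(D)(\kappa^{-1}x,\kappa^{-1}y)=-\langle\Gamma_*x,\Gamma_*y\rangle_X=-\langle x,E_*y\rangle_C .
\]
By Lemma~\ref{lem:jac}(b),(d) the left side is $\pm\langle x,E(D)_*y\rangle$, with a sign independent of $x$, $y$ and of the components of $C$. So for a suitable sign $E(D)\pm E$ acts as $0$ on $H^1(C,\mathbb Q_\ell)$. By \eqref{eq:transfer} it acts as $0$ on crystalline $H^1$. Applying Lemma~\ref{lem:jac}(b) and \eqref{eq:adj} in crystalline cohomology,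
\[
E_D(x,y)=\pm\langle x,E_*y\rangle_C=\pm\langle\Gamma_*x,\Gamma_*y\rangle_M\qquad(x,y\in L(J)).
\]
As $E_D(x,y)=E_\theta(L(\gamma)x,L(\gamma)y)$, \eqref{eq:jG} gives
\begin{equation}\label{eq:theta}
E_\theta(x,y)=\pm\langle jx,jy\rangle_M\qquad(x,y\in L(A)).
\end{equation}

The pairing on $M$ is perfect, so $\det E_\theta$ is a unit times $\det(j)^2\ne0$, and \eqref{eq:deg} gives $v_p(\deg\varphi_\theta)=2\,\mathrm{length}(M/jL(A))=2r$. For every $\ell\ne p$, (i), Lemma~\ref{lem:Tl} and Poincar\'e duality modulo torsion show that $c_{1,\ell}(\theta)$ is a perfect form, so $\ell\nmid\deg\varphi_\theta$ by \eqref{eq:deg}. Hence $\deg\varphi_\theta=p^{2r}$, and $r\ge\mathrm{length}(M/M_1)$ because $jL(A)\subset M_1$. If (P) holds, then $r=0$, so $M=M_1$, that is, $F(M)\subset pM$.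
\end{proof}

\section{Fermat threefolds}\label{sec:fermat}

Now let $q=p^e\ge4$. Since $X_q$ is defined over $\mathbb F_p$ and both the hypothesis on $\mathrm{CH}_0$ and (P) concern $X_{\overline k}$, we may take $k$ algebraically closed. Put $X=X_q$, which is irreducible. We check that every zero-cycle on $X$ is rationally equivalent to a multiple of one point, also after extension of $k$, that (S) holds, and that $F$ modulo $p$ has rank $\binom q4$.

\subsection{Unirationality}
The equation of $X$ is $h(x,x)=0$ for a nondegenerate Hermitian form $h(x,y)=\sum h_{ij}x_iy_j^q$ for $\mathbb F_{q^2}/\mathbb F_q$. All such forms of rank $5$ are equivalent over $\mathbb F_{q^2}$, so after a linear change of coordinates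
\[
h(x,y)=x_1y_0^q+x_0y_1^q+x_3y_2^q+x_2y_3^q+x_4y_4^q .
\]
For a point $P\in X$, a vector $v$ and a scalar $t$,
\[
h(P+tv,P+tv)=t\,h(v,P)+t^q\,h(P,v)+t^{q+1}h(v,v),
\]
and $v\mapsto h(v,P)$ is the differential of the equation at $P$. So a line tangent to $X$ at $P$ in the direction $v$ meets $X$ at $P$ with multiplicity at least $q$, and in general in one further point, given by $t=-h(P,v)/h(v,v)$. We let $P$ run along the line $x_1=x_2=x_4=0$, which lies in $X$:
\[
P=(1,0,0,-\tau,0),\qquad v=(0,\tau^q,1,\eta,\rho).
\]
Then $h(v,P)=\tau^q+(-\tau)^q=0$, $h(P,v)=\tau^{q^2}-\tau$ and $h(v,v)=\eta+\eta^q+\rho^{q+1}$. Taking the residual point yields a rational map $\mathbb A^3\dashrightarrow X$,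
\[
(\tau,\eta,\rho)\mapsto(1:x_2\tau^q:x_2:x_2\eta-\tau:x_2\rho),\qquad x_2=-\frac{\tau^{q^2}-\tau}{\eta+\eta^q+\rho^{q+1}} .
\]
Where it is defined and $x_2\ne0$ it is injective on $k$-points: with $x_0=1$, $\tau$ is the $q$-th root of $x_1/x_2$, $\eta=(x_3+\tau)/x_2$ and $\rho=x_4/x_2$. So the image has dimension $3$ and the map is dominant.

\subsection{Zero-cycles}
Let $V\subset\mathbb A^3$ be a dense open subset on which this map is a morphism, and $U\subset X$ a dense open subset contained in the image of $V$. Choose $z\in U(k)$. Let $\Omega\supset k$ be algebraically closed. Every closed point of $X_\Omega$ lies on an integral projective curve meeting $U_\Omega$. On the normalization of this curve a point above it is rationally equivalent to a zero-cycle supported over $U_\Omega$. So every closed point of $X_\Omega$ is rationally equivalent to a zero-cycle on $U_\Omega$. Two points of $U_\Omega$ lift to $V_\Omega$. If the lifts are distinct, the line through them meets $V_\Omega$ in a dense open subset of the line containing both lifts, and the map from this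 subset to $X_\Omega$ extends to $\mathbb P^1$. So the two points are rationally equivalent. Hence $\mathrm{CH}_0(X_\Omega)=\mathbb Z\cdot z$, and $\mathrm{CH}_0(X)_{\mathbb Q}$ is supported on $\{z\}$.

\subsection{Slopes}
Let $\mathrm{Nm}(x)=x^{q+1}$ for $x\in\mathbb F_{q^2}$, and let $a$ be the number of $x\in\mathbb F_{q^2}^5$ with $\sum\mathrm{Nm}(x_i)=0$. For a nontrivial additive character $\psi$ of $\mathbb F_q$, each element of $\mathbb F_q^*$ being a norm $q+1$ times,
\[
\sum_{x\in\mathbb F_{q^2}}\psi(\mathrm{Nm}\,x)=1+(q+1)\sum_{c\in\mathbb F_q^*}\psi(c)=1-(q+1)=-q .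
\]
So $a=\frac1q\bigl(q^{10}+(q-1)(-q)^5\bigr)=q^9-q^5+q^4$, and
\[
\#X(\mathbb F_{q^2})=\frac{a-1}{q^2-1}=\frac{(q^5+1)(q^4-1)}{q^2-1}=(q^5+1)(q^2+1)=1+q^2+q^5+q^7 .
\]
By weak Lefschetz and Poincar\'e duality $H^1=H^5=0$, and the $q^2$-Frobenius acts on $H^{2i}$, of rank $1$, as $q^{2i}$ for $0\le i\le3$. The trace formula shows that its trace on $H^3$ is
\[
1+q^2+q^4+q^6-\#X(\mathbb F_{q^2})=q^4+q^6-q^5-q^7=-q^3\cdot q(q-1)(q^2+1).
\]
With $d=q+1$, $b_3=\frac{(d-1)^5-(d-1)}d=\frac{q^5-q}{q+1}=q(q-1)(q^2+1)$. For $q=4$ this is $204$, so then $\dim\mathrm{Ab}^2=102$ by Lemma~\ref{lem:Tl}. By Deligne all $b_3$ eigenvalues have absolute value $q^3$, and their sum is $-q^3b_3$, so all equal $-q^3$. By Katz and Messing the same holds on crystalline cohomology, where the $q^2$-Frobenius is $F^{2e}$. Hence all slopes of $M_{\mathbb Q}$ equal $v_p(q^3)/(2e)=3/2$, and (S) holds.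

\subsection{Frobenius modulo $p$}\label{ss:modp}
We show that $\mathrm{length}(M/M_1)=\binom q4$. The hypersurface $X$ lifts to a smooth hypersurface $\mathcal X$ over $W$. The groups $H^b(\mathcal X,\Omega^a)$ are free and commute with base change, and the Hodge--de Rham spectral sequences degenerate \cite[Thm.~1.5]{Deligne}. So $H^*_{\rm crys}(X/W)$ is torsion-free, $M/pM=H^3_{dR}(X/k)$, and $F$ modulo $p$ is induced by the absolute Frobenius of $X$. The latter acts on $\Omega^\bullet_X$ by $f\mapsto f^p$ on functions, and it kills $\Omega^i$ for $i\ge1$. So $F$ modulo $p$ is the composite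
\[
H^3_{dR}(X)\to H^3(X,\mathcal O_X)\xrightarrow{\ f\mapsto f^p\ }H^3(X,\mathcal H^0(\Omega^\bullet))\to H^3_{dR}(X).
\]
\begin{itemize}
\item The first map is surjective with kernel $\mathrm{Fil}^1$, the first step of the Hodge filtration, by degeneration.
\item The second map is bijective, since $f\mapsto f^p$ is an isomorphism of $\mathcal O_X$ onto $\mathcal H^0(\Omega^\bullet)=\ker(d:\mathcal O_X\to\Omega^1_X)$.
\item The third map is an edge map of the conjugate spectral sequence $H^i(X,\mathcal H^j(\Omega^\bullet))\Rightarrow H^{i+j}_{dR}(X)$. By the Cartier isomorphism its initial terms have total dimension equal to that of the Hodge groups, hence to that of $H^*_{dR}(X)$. So it degenerates and the edge map is injective.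
\end{itemize}
Hence $M_1/pM=\mathrm{Fil}^1$ and
\[
\mathrm{length}(M/M_1)=h^3(\mathcal O_X)=h^0(\omega_X)=h^0(\mathcal O_X(q-4))=\binom q4\ge1,
\]
the last equality because $q-4$ is smaller than the degree $q+1$ of $X$. This is where $q\ge4$ is used.

\begin{proof}[Proof of Theorem~\ref{thm:fermat}]
By the above, Theorem~\ref{thm:lattice} applies to $X_q$ over $\overline k$. By part (2), any class $\theta$ satisfying (i) has $\deg\varphi_\theta=p^{2r}$ with $r\ge\binom q4\ge1$. So (ii) fails for it, and $X_q$ does not satisfy (P). The existence of $\theta$ is part (3), proved next.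
\end{proof}

As every prime $p$ has a power $q\ge4$, the question of \S\ref{ss:question} has a negative answer over every field of positive characteristic.

\section{Existence of $\theta$}\label{sec:exist}

\begin{proof}[Proof of Theorem~\ref{thm:lattice}\textup{(3)}]
We keep the notation of \S\ref{sec:degree}. We first construct $\theta$ rationally, reversing the steps of the proof of (2), and then show that it is integral.

Let $\varepsilon\in\mathrm{End}(J)$ be induced by $E={}^t\Gamma\circ\Gamma$. By \eqref{eq:adj}, $\langle x,E_*y\rangle=\langle\Gamma_*x,\Gamma_*y\rangle_X$ is alternating on $H^1(C,\mathbb Q_\ell)$. By Lemma~\ref{lem:jac}(a),(b) it is the form $E_\Theta(\iota x,\varepsilon\,\iota y)$. So, with $e$ the Weil pairing, $E_\Theta(\cdot,\varepsilon\,\cdot)=\pm e(\cdot,\varphi_\Theta\varepsilon\,\cdot)$ is alternating on $T_\ell J$, which means that $\varphi_\Theta\varepsilon$ is symmetric. Hence there is $D\in\mathrm{NS}(J)_{\mathbb Q}$ with $\varphi_D=\varphi_\Theta\varepsilon$. By Lemma~\ref{lem:jac}(b), $E(D)$ induces $-\varepsilon$, so $E(D)=-E$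 up to fibral classes. In both theories, and for all $\ell\ne p$,
\[
E_D(\iota x,\iota y)=-\langle x,E(D)_*y\rangle=\langle x,E_*y\rangle=\langle\Gamma_*x,\Gamma_*y\rangle_X .
\]

By Poincar\'e reducibility there is $s:A\to J$ with $\gamma s=n\ge1$. Put $\theta=\pm n^{-2}s^*D\in\mathrm{NS}(A)_{\mathbb Q}$, with a universal sign to be chosen. By \eqref{eq:AJ} and Lemma~\ref{lem:jac}(d), $\Gamma_*\circ\iota^{-1}\circ T_\ell s=\pm n\,T_\ell\lambda^2$. By \eqref{eq:jG}, $\Gamma_*\circ L(s)=n\,j$. All signs are universal, in particular independent of $\ell$, so with the right choice of the sign of $\theta$,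
\[
c_{1,\ell}(\theta)(x,y)=-\deg(T_\ell\lambda^2x\cup T_\ell\lambda^2y)\ \ (\text{all }\ell\ne p),\qquad E_\theta(x,y)=\pm\langle jx,jy\rangle_M .
\]
Thus $\theta$ has integral classes in $H^2(A,\mathbb Z_\ell(1))$ for all $\ell\ne p$, and in $H^2_{\rm crys}(A/W)=\bigwedge^2H^1_{\rm crys}(A/W)$.

The group $\mathrm{NS}(A)$ is finitely generated and torsion-free. Let $m\ge1$ be minimal with $m\theta\in\mathrm{NS}(A)$.

Suppose that a prime $\ell\ne p$ divides $m$. The class of $m\theta$ in $H^2(A,\mathbb Z_\ell(1))$ is divisible by $\ell$. By the Kummer sequence $\mathrm{Pic}(A)/\ell$, which equals $\mathrm{NS}(A)/\ell$ because $\mathrm{Pic}^0(A)$ is divisible, embeds into $H^2(A,\mu_\ell)$. So $m\theta$ is divisible by $\ell$ in $\mathrm{NS}(A)$, and $(m/\ell)\theta\in\mathrm{NS}(A)$, contradicting minimality.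

Suppose that $p$ divides $m$. Then the class of $m\theta$ in $H^2_{\rm crys}(A/W)$ is divisible by $p$, and its image in $H^2_{dR}(A/k)$ is $0$. The map $\mathrm{NS}(A)/p\to H^2_{dR}(A/k)$ is injective, because the crystalline cohomology of $A$ is torsion-free and its Hodge--de Rham spectral sequence degenerates \cite[Cor.~1.4]{Ogus}. So $m\theta$ is divisible by $p$ in $\mathrm{NS}(A)$, again a contradiction.

Hence $m=1$, $\theta\in\mathrm{NS}(A)$, and $\theta$ satisfies (i).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BW} Olivier Benoist, Olivier Wittenberg, \emph{The Clemens-Griffiths method over non-closed fields}, arXiv:1903.08015 (2019).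

\bibitem{Bloch} Bloch, Compositio \textbf{39} (1979).

\bibitem{Deligne} Deligne, SGA 7 XI.

\bibitem{Milne} Milne, \emph{Jacobian varieties}.

\bibitem{Murre} Murre, \emph{On the motive of an algebraic surface}.

\bibitem{Ogus} Ogus, \emph{Supersingular K3 crystals}.

\bibitem{Scholl} Scholl, \emph{Classical motives}.

\end{thebibliography}
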